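# Decomposing highly edge-connected infinite graphs into copies of a tree

## 1. Decompositions, cuts and edge-disjoint paths

All graphs are simple: no loops, no multiple edges. Vertex sets may have any cardinality. The size of a graph is its number of edges, "countable" means finite or countably infinite, and paths and cycles are always finite.

**Definition 1.** Let $H$ be a finite graph with at least one edge. An *$H$-decomposition* of a graph $G$ is a partition of $E(G)$ into subgraphs isomorphic to $H$ (that is, into their edge sets).

For example, let $G$ be a ray, with edges $e_1,e_2,e_3,\dots$ in order, and let $T$ be the path with $m$ edges. Cutting the ray into consecutive segments of $m$ edges gives a $T$-decomposition. A finite graph with an $H$-decomposition must have size divisible by $|E(H)|$; on the ray there is no last segment, so no divisibility condition appears. On the other hand the two-way infinite path has no $K_{1,3}$-decomposition, since it has no vertex of degree $3$.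

**Definition 2.** For a vertex set $A$ of $G$ let $\delta(A)$, or $\delta_G(A)$, be the set of edges of $G$ with exactly one end in $A$. For an integer $K\ge 1$, the graph $G$ is *$K$-edge-connected* if it has at least two vertices and $|\delta(A)|\ge K$ for every nonempty proper subset $A$ of $V(G)$.

Taking $A$ to be a single vertex, every vertex of a $K$-edge-connected graph has degree at least $K$. The two-way infinite path is $1$-edge-connected and not $2$-edge-connected. An infinite complete graph is $K$-edge-connected for every $K$. An example that we use again at the end is the lattice graph $\mathbb Z^D$ with $D\ge 2$, which is $2D$-edge-connected. To see this, let $S$ be a nonempty proper vertex subset. If $\delta(S)$ is infinite there is nothing to show. If it is finite, choose a box containing all ends of edges of $\delta(S)$. The part of the lattice outside the box is connected because $D\ge2$, and it contains no edge of $\delta(S)$, so it lies entirely in $S$ or entirely in the complement. Hence one of these two sets is finite. Both have the same boundary, so assume $S$ is finite. For each of the $D$ coordinate directions take a line in that direction through a point of $S$; it meets $S$ in a finite nonempty set, so it contains an edge of $\delta(S)$ beyond the last point of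 $S$ on each side. This gives $2D$ different edges of $\delta(S)$.

Two textbook facts are used throughout. We prove both, because we need them for infinite graphs.

**Lemma 3 (Menger).** A graph with at least two vertices is $K$-edge-connected if and only if any two distinct vertices $x,y$ are joined by $K$ edge-disjoint paths.

*Proof.* If such paths exist and $A$ is a nonempty proper vertex subset, choose $x\in A$ and $y\notin A$; each of the $K$ edge-disjoint $x$–$y$ paths has an edge in $\delta(A)$.

Conversely let $G$ be $K$-edge-connected, let $r$ be the maximum number of edge-disjoint $x$–$y$ paths, and suppose $r<K$. Fix $r$ such paths, directed from $x$ to $y$. Say that one can *move* from $u$ to $w$ along an edge $uw$ unless one of the paths traverses $uw$ from $u$ to $w$. Let $A$ be the set of vertices reachable from $x$ by finitely many moves.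

Suppose $y\in A$. Take a sequence of moves from $x$ to $y$ through distinct vertices. Start with the set of all directed edges (arcs) of the $r$ paths. For each move from $u$ to $w$: if the arc $wu$ is present, delete it; otherwise add the arc $uw$. The result is a finite set of arcs, at most one on each edge, in which out-degree minus in-degree is $r+1$ at $x$, $-(r+1)$ at $y$, and $0$ elsewhere. Walk from $x$ along arcs, never repeating one. The walk can only get stuck at $y$, since at every other vertex there are at least as many outgoing as incoming arcs. So the walk ends at $y$ and contains an $x$–$y$ path. Delete the arcs of the walk; the balances at $x$ and $y$ become $r$ and $-r$. Repeating this yields $r+1$ edge-disjoint $x$–$y$ paths, a contradiction.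

So $y\notin A$. Let $uw\in\delta(A)$ with $u\in A$, $w\notin A$. One cannot move from $u$ to $w$, so a path traverses $uw$ from $u$ to $w$, out of $A$. As the paths are edge-disjoint, no path ever enters $A$. Each path starts in $A$ and ends outside, so it uses exactly one edge of $\delta(A)$. Hence $|\delta(A)|=r<K$, a contradiction. $\square$

**Lemma 4 (Unions).** If a connected graph $U$ is a union of $K$-edge-connected graphs, then $U$ is $K$-edge-connected.

*Proof.* Partition $V(U)$ into two nonempty parts. As $U$ is connected, some edge crosses the partition. The piece containing that edge meets both parts, so it already has at least $K$ crossing edges. $\square$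

For instance, two triangles sharing one vertex form a $2$-edge-connected graph.

## 2. The infinite analogue of the Barát–Thomassen conjecture

For finite graphs, Barát and Thomassen conjectured that for every tree $T$ on $m$ edges there is a natural number $k(T)$ such that every $k(T)$-edge-connected simple graph with size divisible by $m$ has a $T$-decomposition. Our question is the analogue for infinite graphs, where divisibility disappears. It is taken from Martin Merker, "Decomposing highly edge-connected graphs into homomorphic copies of a fixed tree", arXiv:1603.00198 (2016).

**Conjecture 5.** For every finite tree $T$ with at least one edge there exists a natural number $k_\infty(T)$ such that every $k_\infty(T)$-edge-connected infinite simple graph $G$ has a $T$-decomposition.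

In plain words: if an infinite graph is hard enough to disconnect by deleting edges, can its edges be cut up exactly into copies of $T$? The answer is yes, in every cardinality. The proof is in ZFC and takes one deep theorem as given, the finite one.

**Theorem 6** (J. Bensmail, A. Harutyunyan, T.-N. Le, M. Merker, S. Thomassé, *A proof of the Barát–Thomassen conjecture*, J. Combin. Theory Ser. B 124 (2017) 39–55). For every tree $T$ with $m\ge 1$ edges there is $k(T)\in\mathbb N$ such that every finite simple $k(T)$-edge-connected graph whose size is divisible by $m$ has a $T$-decomposition. (We take $k(T)\ge1$.)

**Theorem 7.** Let $T$ be a tree with $m\ge1$ edges and $k:=\max\{k(T),m\}$. Every $(k+m)$-edge-connected infinite simple graph has a $T$-decomposition. So $k_\infty(T):=\max\{k(T),m\}+m$ works. For locally finite infinite graphs, $k(T)$-edge-connectivity suffices.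

**Theorem 8.** Let $H$ be a finite graph with at least one edge. There is a $k$ such that every $k$-edge-connected infinite simple graph has an $H$-decomposition if and only if $H$ is a forest.

**Proposition 9.** For $m\ge3$ there is a $(2m-2)$-edge-connected infinite, locally finite simple graph with no $K_{1,m}$-decomposition. So any valid value of $k_\infty(K_{1,m})$ is at least $2m-1$.

Theorem 7 settles Conjecture 5 and occupies Sections 3–8. Theorem 8 is proved in Section 9 and Proposition 9 in Section 10.

## 3. Lattices, graphs with all degrees infinite, and stranded edges

If $m=1$, every graph has a $T$-decomposition. For larger trees, some connectivity is needed: the two-way infinite path has no $K_{1,3}$-decomposition, and the infinite star does not even contain a path with three edges.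

Now take $T=K_{1,3}$ and $G=\mathbb Z^2$, which is $4$-edge-connected. Put $(x,y)$ in class $i\in\{0,1,2\}$ if $x+y\equiv i \pmod 3$. At each vertex of class 1 place the star with the edges going left, down and right. At each vertex of class 2 place the star with the edges going right, up and down. Place no star at class 0. Let us check this. Going right or up raises the class by one modulo 3. A horizontal edge from class 0 to class 1 is covered as the left edge of its class 1 end, from 1 to 2 as the right edge of its class 1 end, from 2 to 0 as the right edge of its class 2 end. A vertical edge, read upward, from 0 to 1 is the down edge of its class 1 end, from 1 to 2 the down edge of its class 2 end, from 2 to 0 the up edge of its class 2 end. No edge is covered twice. So $\mathbb Z^2$ has a $K_{1,3}$-decomposition.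

Next, let $G$ be a countable graph in which *every* degree is infinite, and let $T$ be any tree. List the edges. At each stage only finitely many edges have been used. Take the first unused edge, let it be the image of some edge of $T$, and embed the rest of $T$ vertex by vertex: each new vertex must be a neighbor of an already placed vertex $x$, different from the finitely many vertices placed in this copy and joined to $x$ by an unused edge. Since $x$ has infinitely many neighbors, this is always possible. Every edge gets covered, so $G$ has a $T$-decomposition, with no connectivity assumption at all.

The greedy method fails at vertices of finite degree, because edges there can be stranded. In $\mathbb Z^2$ with $T=K_{1,3}$, let $x=(0,0)$ and $y=(1,0)$, and suppose we have chosen four stars: center $(-1,0)$ with leaves $(0,0),(-2,0),(-1,-1)$; center $(0,1)$ with leaves $(0,0),(0,2),(-1,1)$; center $(2,0)$ with leaves $(1,0),(3,0),(2,-1)$; center $(1,1)$ with leaves $(1,0),(1,2),(2,1)$. They are edge-disjoint. Now $x$ and $y$ each have only two unused edges, one of which is $xy$. So $xy$ can no longer be in a star centered at $x$ or at $y$, and this partial choice cannot be completed. At finite-degree vertices we need something global, and this is what Theorem 6 provides.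

## 4. Limits of finite decompositions and the vertices of infinite degree

The sensible approach is now compactness: decompose larger and larger finite models of $G$ by Theorem 6 and pass to a limit. Here is the point where this stops. Let $T$ be the path $abc$ with two edges and let $G$ be the infinite star with center $v$ and leaves $w_1,w_2,\dots$. The finite star with leaves $w_1,\dots,w_{2n}$ has the $T$-decomposition that pairs $vw_i$ with $vw_{2n+1-i}$. Fix two edges $vw_i$ and $vw_j$; for all large $n$ they are in different copies. So in the limit every edge is alone: the other half of its copy has escaped to infinity along the edges at $v$. In the limit we do not get copies of $T$, only pieces of copies.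

But pieces can only be lost at a vertex of infinite degree: at a vertex of finite degree, all edges are visible from some $n$ on. The following definition records this.

**Definition 10.** Let $T$ be a tree and $G$ a graph. An *embedding* of a graph into $G$ is an injective homomorphism. A *fragment* in $G$ is a pair $(S,\varphi)$ where $S$ is a subtree of $T$ with at least one edge and $\varphi:S\to G$ is an embedding. A vertex $s\in V(S)$ is *open* if it is incident with an edge of $E(T)\setminus E(S)$. The fragment is *admissible* in $G$ if $\varphi(s)$ has infinite degree in $G$ for every open vertex $s$.

In the star example with $T=abc$, let $S$ be the edge $ab$, so that $b$ is its only open vertex. With $\varphi(a)=w_1$, $\varphi(b)=v$ the fragment is admissible. With $\varphi(a)=v$, $\varphi(b)=w_1$ it is not, and indeed it cannot be completed, since $w_1$ has degree 1. If $S=T$ there are no open vertices, and the fragment is a full copy of $T$.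

**Lemma 11.** Let $G$ be a $k(T)$-edge-connected graph with countably infinite vertex set. Then $E(G)$ can be partitioned into the edge sets $\varphi(E(S))$ of fragments $(S,\varphi)$ admissible in $G$.

*Proof.* Write $k=k(T)$, let $F$ and $I$ be the sets of vertices of finite and infinite degree in $G$, let $V(G)=\{u_1,u_2,\dots\}$ and $Y_n=\{u_1,\dots,u_n\}$.

**Step 1: finite models.** The aim is to build a finite $k$-edge-connected graph $H_n$ that agrees with $G$ on $Y_n$ and has size divisible by $m$. For $y\in Y_n$ let $B_n(y)$ be the set of edges of $G$ from $y$ to $V(G)\setminus Y_n$. If $y\in F$ put $B'_n(y)=B_n(y)$. If $y\in I$, then $B_n(y)$ is infinite, and we let $B'_n(y)$ be a subset of it with $k$ elements. Choose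
$$N\ge\max\Big\{k+m,\ \sum_{y\in Y_n}|B_n'(y)|\Big\}$$
and let $C_n$ be a complete graph on $N$ new vertices from which $c$ edges have been deleted, where $0\le c\le m-1$ (there are enough edges, since $N\ge m+1$). Form $H_n$ from $G[Y_n]\cup C_n$ by adding, for each edge in each $B'_n(y)$, an edge from $y$ to a vertex of $C_n$, different edges getting different vertices of $C_n$. Choose $c$ so that $m$ divides $|E(H_n)|$. The graph $H_n$ is finite and simple.

To see that $H_n$ is $k$-edge-connected, consider a cut. If it splits $V(C_n)$ into $a$ and $N-a$ vertices, it contains at least $a(N-a)-c\ge(N-1)-(m-1)\ge k$ edges. Otherwise it is $\delta_{H_n}(A)$ with $\emptyset\ne A\subseteq Y_n$. If $A$ contains some $y\in I$, the $k$ edges coming from $B'_n(y)$ are in the cut. If $A\subseteq F$, every edge of $\delta_G(A)$ has its counterpart in $H_n$, so $|\delta_{H_n}(A)|=|\delta_G(A)|\ge k$.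

By Theorem 6, $H_n$ has a $T$-decomposition $D_n$. Fix an isomorphism from $T$ onto each copy in $D_n$.

**Step 2: the limit.** The aim is to make the local information stabilize. For an edge $e$ of $G$ with both ends in $Y_n$, let $\ell_n(e)$ record which edge of $T$ is mapped to $e$ and which end goes to which end; there are $2m$ possible values. For two such edges let $\varepsilon_n(e,e')\in\{0,1\}$ record whether they lie in the same copy of $D_n$. The sequences $(\ell_n(e))_n$ and $(\varepsilon_n(e,e'))_n$, for all $e$ and $e'$, are countably many; each is defined for all large $n$ and takes finitely many values. Enumerate them. By the pigeonhole principle we can choose infinite sets $\mathbb N\supseteq J_1\supseteq J_2\supseteq\cdots$ such that the $i$-th sequence is defined and constant on $J_i$. Choose $n_1<n_2<\cdots$ with $n_i\in J_i$ and let $J=\{n_1,n_2,\dots\}$. Since $n_j\in J_i$ for $j\ge i$, every one of our sequences is eventually constant along $J$. From now on $n$ runs through $J$.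

**Step 3: the classes and their maps.** The aim is to read off pieces of $T$. Write $e\approx e'$ if the eventual value of $\varepsilon_n(e,e')$ is $1$. Given three edges, for all large $n$ the relation $\approx$ among them is "in the same copy of $D_n$"; hence $\approx$ is an equivalence relation. Let $C$ be a class. Any finite subset of $C$ lies in a single copy of $D_n$ for all large $n$, and a copy has $m$ edges, so $|C|\le m$. Hence $C$ itself lies in a single copy for all large $n$. For such $n$ let $\psi_n$ be the fixed isomorphism from $T$ onto this copy. Once the labels on the finite set $C$ have stabilized, they describe $\psi_n$ on the subgraph $S_C\subseteq T$ that consists of the $T$-edges mapped into $C$, together with their ends. So the restriction of $\psi_n$ to $S_C$ does not depend on $n$. Call it $\varphi_C$. It is injective, and it is an isomorphism from $S_C$ onto the subgraph with edge set $C$.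

**Step 4: nothing is lost at finite degrees.** Let $s\in V(S_C)$ with $x=\varphi_C(s)\in F$. We claim that all $T$-edges at $s$ belong to $S_C$. Take $n$ so large that $x$ and all its neighbors are in $Y_n$ and that all labels and relations on the finite set $C\cup\delta_G(\{x\})$ have stabilized. Then the edges of $H_n$ at $x$ are exactly the edges of $G$ at $x$. So $\psi_n$ maps every $T$-edge at $s$ to an edge of $G$ at $x$ in the same copy as $C$. As the relations have stabilized, that edge is in $C$. So the $T$-edge is in $S_C$.

**Step 5: the fragments.** Let $S'$ be a component of $S_C$. It is a subtree of $T$ with at least one edge. If $s\in V(S')$ is incident with a $T$-edge outside $S'$, this edge is outside $S_C$ (an edge of $S_C$ at $s$ would be in the component $S'$). By Step 4, $\varphi_C(s)\in I$. So $(S',\varphi_C|_{S'})$ is admissible. These fragments, over all components of $S_C$ and all classes $C$, partition $E(G)$. $\square$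

**Proof of the locally finite part of Theorem 7.** Let $G$ be infinite, locally finite and $k(T)$-edge-connected. It is connected, and a connected locally finite graph has finitely many vertices at each distance from a fixed vertex, so $G$ is countable. Apply Lemma 11. There are no vertices of infinite degree, so no fragment has an open vertex. As $T$ is connected, a subtree without open vertices is $T$ itself. So we have a $T$-decomposition. $\square$

## 5. Completing a fragment from a reserve

Lemma 11 leaves us with fragments whose missing branches all sit at vertices of infinite degree, where there should be room. The trouble is that all edges are already in fragments. The remedy is to set aside, *before* applying Lemma 11, an infinite reserve of full copies of $T$, and to take missing branches from there.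

Look at the infinite star with edges $e_0,e_1,e_2,\dots$ and $T=abc$. Suppose $e_0$ is a fragment and the reserve consists of the copies $R_j=\{e_{2j-1},e_{2j}\}$, $j\ge1$. We complete $e_0$ by $e_1$, taken from $R_1$. The rest of $R_1$, namely $e_2$, becomes a new fragment. We complete it by $e_3$ from $R_2$, and so on. The debt never goes away, but every individual edge is eventually in an output copy $\{e_{2j},e_{2j+1}\}$.

For a general tree, suppose a fragment misses the branch of $T$ at $s$, with $s$ mapped to $v$. Take a reserved copy $R$ in which the *same* vertex $s$ of $T$ sits at the *same* vertex $v$ of $G$, and cut off its branch at $s$. What is left of $R$ is again a fragment, and its only open vertex is $s$, placed at $v$, of infinite degree. So it is again admissible, and the process can continue.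

To carry this out we need a reserve of edge-disjoint copies of $T$ such that for every $v$ of infinite degree, every $t\in V(T)$ and every small finite set $Z\not\ni v$ there are infinitely many reserved copies with $t$ at $v$ that avoid $Z$, while the rest of the graph stays $k(T)$-edge-connected so that Lemma 11 applies to it.

## 6. A reserve whose removal keeps the graph connected

First we need to place one copy so as to avoid given finite obstacles. A greedy embedding started at $v$ may walk into a vertex of finite degree whose edges are forbidden. We prevent this by keeping a distance from the forbidden edges, measured through vertices of finite degree.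

For a graph $G$ let $F$ and $I$ again be the sets of vertices of finite and infinite degree. For a finite set $P\subseteq E(G)$ let $A_0$ be the set of vertices of $F$ incident with an edge of $P$, and let $A_j$ be the set of vertices of $F$ joined to $A_0$ by a path of length at most $j$ in $G[F]$. Then $A_0\subseteq A_1\subseteq\cdots$, and every $A_j$ is finite, because vertices of $F$ have finite degree. For example, if $G=\mathbb Z^2$ and $P$ is one edge, $A_1$ consists of its ends and their six further neighbors. If $P$ is a set of edges whose ends have infinite degree, all $A_j$ are empty.

**Lemma 12.** Let $m\ge1$, let $X$ be a tree with at most $m$ edges and $t\in V(X)$. Let $Z$ be a finite set of vertices and $P$ a finite set of edges of a graph $G$ in which every vertex has degree at least $|Z|+m$. Let $v\in V(G)\setminus Z$ lie in $I$ or in $F\setminus A_m$. Then there is an embedding $\rho:X\to G$ with $\rho(t)=v$ whose image contains no vertex of $Z$ and no edge of $P$.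

*Proof.* Start with $\rho(t)=v$ and embed $X$ vertex by vertex, each new vertex being adjacent to an already embedded one. We maintain the invariant that a vertex at distance $h$ from $t$ is mapped to $I$ or to $F\setminus A_{m-h}$. It holds for $t$. Suppose $x$ is the image of a vertex at distance $h<m$, and we must place a neighbor at distance $h+1$.

If $x\in I$, choose a neighbor $y$ of $x$ that is unused, not in $Z\cup A_m$, and with $xy\notin P$. Only finitely many neighbors are excluded. As $A_{m-h-1}\subseteq A_m$, the invariant holds for $y$.

If $x\in F\setminus A_{m-h}$, then $x\notin A_0$, so no edge at $x$ is in $P$. Every neighbor of $x$ in $F$ is outside $A_{m-h-1}$, for otherwise $x\in A_{m-h}$. So every unused neighbor outside $Z$ is suitable. At most $|Z|$ neighbors are in $Z$. As $X$ has at most $m+1$ vertices and one is still to be placed, at most $m$ vertices are used, including $x$ itself, so at most $m-1$ neighbors are used. Together fewer than $|Z|+m$ neighbors are excluded, so one is left. $\square$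

Now we build the reserve. Each reserved copy takes away only $m$ edges, but infinitely many copies could drain a finite cut. The remedy is to protect, after each step, enough edge-disjoint paths between all vertices seen so far. We formulate this for a general finite graph $H$, because Section 9 needs it too. Let a *request* be a set $\sigma$ of embeddings $H\to G$. Call it *robust* if for every finite $P\subseteq E(G)$ it contains an embedding whose image has no edge in $P$. For example, if $G$ is the infinite star with center $v$ and $H=abc$, the request $\rho(b)=v$ is robust, and the request "$\rho(b)=v$ and $\rho(a)=w_1$" is not: take $P=\{vw_1\}$.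

**Lemma 13.** Let $H$ be a finite graph with $m\ge1$ edges, let $G$ be a $K$-edge-connected graph with countably infinite vertex set, and let $1\le k\le K-m$. Let $\Sigma$ be a nonempty countable set of robust requests. Then there are embeddings $\rho_1,\rho_2,\dots$ of $H$ into $G$ with pairwise edge-disjoint images $R_1,R_2,\dots$ such that every $\sigma\in\Sigma$ contains $\rho_j$ for infinitely many $j$, and such that $G^*=G-\bigcup_jE(R_j)$, on the vertex set $V(G)$, is $k$-edge-connected.

*Proof.* Let $V(G)=\{u_1,u_2,\dots\}$ and let $\sigma_1,\sigma_2,\dots$ list $\Sigma$, each request infinitely often. We construct $\rho_n\in\sigma_n$ with images $R_n$, finite vertex sets $Q_0\subseteq Q_1\subseteq\cdots$ and finite edge sets $P_0\subseteq P_1\subseteq\cdots$ such that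

1. $R_1,\dots,R_n$ are pairwise edge-disjoint, and $P_n$ contains no edge of them;
2. $Q_n\supseteq\{u_1,\dots,u_n\}\cup V(R_1)\cup\dots\cup V(R_n)$;
3. for all distinct $x,y\in Q_n$, the set $P_n$ contains the edges of $k$ edge-disjoint $x$–$y$ paths.

**Step 1: the next copy.** Start with $Q_0=P_0=\emptyset$. Given stage $n$, robustness gives $\rho_{n+1}\in\sigma_{n+1}$ whose image avoids all edges of $P_n\cup E(R_1)\cup\dots\cup E(R_n)$. Put $Q_{n+1}=Q_n\cup\{u_{n+1}\}\cup V(R_{n+1})$.

**Step 2: connectivity survives.** We claim that $G_{n+1}:=G-E(R_1\cup\dots\cup R_{n+1})$ is $k$-edge-connected. Let $A$ be a nonempty proper subset of $V(G)$. If $A$ separates two vertices of $Q_n$, then by 3 the cut $\delta_G(A)$ contains at least $k$ edges of $P_n$, and none of these is in any $R_j$ with $j\le n+1$. If $A$ does not separate two vertices of $Q_n$, then no edge of $R_1,\dots,R_n$ is in $\delta_G(A)$, since all their ends are in $Q_n$. So at most the $m$ edges of $R_{n+1}$ were deleted from $\delta_G(A)$, and at least $K-m\ge k$ edges remain.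

**Step 3: new protection.** By Lemma 3 we can choose, for each pair of distinct vertices of $Q_{n+1}$, $k$ edge-disjoint paths in $G_{n+1}$ joining them. Add the edges of all these paths to $P_n$ to get $P_{n+1}$. Conditions 1–3 hold at stage $n+1$.

**Step 4: the limit graph.** Any two vertices lie in some $Q_n$. The $k$ edge-disjoint paths between them in $P_n$ avoid all $R_j$: for $j\le n$ by condition 1 at stage $n$, and for $j>n$ because $P_n\subseteq P_j$ and condition 1 holds at stage $j$. So the paths lie in $G^*$, and $G^*$ is $k$-edge-connected by Lemma 3. Each request occurs infinitely often in the list, so it contains infinitely many of the $\rho_j$. $\square$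

## 7. The queue: countably infinite graphs

**Proposition 14.** Let $T$ be a tree with $m\ge1$ edges and $k=\max\{k(T),m\}$. Every $(k+m)$-edge-connected graph $G$ with countably infinite vertex set has a $T$-decomposition.

*Proof.* Put $K=k+m\ge2m$. Let $I$ be the set of vertices of infinite degree in $G$.

**Step 1: set up reserve and fragments.** A *triple* is $(v,t,Z)$ with $v\in I$, $t\in V(T)$, $Z\subseteq V(G)\setminus\{v\}$ and $|Z|\le m$. There are countably many triples. The triple stands for the request consisting of all embeddings $\rho:T\to G$ with $\rho(t)=v$ whose image avoids $Z$. It is robust by Lemma 12, because all degrees are at least $K\ge2m\ge|Z|+m$. If $I\ne\emptyset$, Lemma 13 with $H=T$ gives pairwise edge-disjoint copies $R_j=\rho_j(T)$ of $T$ such that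

$$\text{for every triple }(v,t,Z)\text{ there are infinitely many } j \text{ with } \rho_j(t)=v,\ V(R_j)\cap Z=\emptyset, \tag{1}$$

and such that $G^*=G-\bigcup_jE(R_j)$ is $k$-edge-connected. If $I=\emptyset$, let the reserve be empty and $G^*=G$. In both cases $G^*$ is $k(T)$-edge-connected on a countably infinite vertex set, so Lemma 11 partitions $E(G^*)$ into fragments $\Phi_1,\Phi_2,\dots$ admissible in $G^*$. A vertex of infinite degree in $G^*$ has infinite degree in $G$, so these fragments are admissible in $G$. From now on "admissible" means admissible in $G$.

**Step 2: the queue.** We use a first-in-first-out queue of admissible fragments. At step $p=1,2,\dots$ append $\Phi_p$ (if it exists), then, if the queue is nonempty, remove its first fragment and *process* it, as explained in Step 3. Processing outputs one copy of $T$, *touches* finitely many reserved copies $R_j$ and appends finitely many new admissible fragments. So at every moment only finitely many $R_j$ have been touched.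

**Step 3: processing an admissible fragment $(S,\varphi)$.** The aim is to complete it to a copy of $T$. If $S=T$, output its image. Otherwise delete the edges of $S$ from $T$, keeping all vertices. Every component of $T-E(S)$ contains exactly one vertex of $S$: at least one, because in $T$ every vertex has a path to $S$, and the part of it up to its first vertex in $S$ uses no edge of $S$; at most one, because two would give a cycle in $T$ together with a path in $S$. Let $B_s$ be the component containing $s$, and let $s_1,\dots,s_r$ be the vertices of $S$ with $E(B_s)\ne\emptyset$. These are the open vertices, so $\varphi(s_i)\in I$ by admissibility. Put $\varphi_0=\varphi$ and do the following for $i=1,\dots,r$.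

Let $v=\varphi(s_i)$. The map $\varphi_{i-1}$ is an embedding of $S\cup B_{s_1}\cup\dots\cup B_{s_{i-1}}$. Let $Z$ be the vertex set of its image minus $v$. The domain omits a vertex of $B_{s_i}$, hence at least one of the $m+1$ vertices of $T$, so $|Z|\le m-1$. By (1) there is an untouched $j$ with $\rho_j(s_i)=v$ and $V(R_j)\cap Z=\emptyset$. Touch $R_j$ and set $\varphi_i=\varphi_{i-1}\cup\rho_j|_{B_{s_i}}$. The two maps have only $s_i$ in common in their domains and agree there, and $\rho_j$ maps $V(B_{s_i})\setminus\{s_i\}$ injectively to vertices outside $Z\cup\{v\}$. So $\varphi_i$ is an embedding.

The rest of $R_j$ is the image under $\rho_j$ of the subgraph $S'$ of $T$ with edge set $E(T)\setminus E(B_{s_i})$. It is the union of $S$ and all $B_s$ with $s\ne s_i$, so it is a subtree, and it contains $S$, so it has an edge. The missing edges are those of $B_{s_i}$, and $S'$ meets $B_{s_i}$ only in $s_i$. So $s_i$ is the only open vertex of $S'$, and $\rho_j(s_i)=v\in I$. Thus $(S',\rho_j|_{S'})$ is an admissible fragment; append it to the queue.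

After $i=r$ the map $\varphi_r$ is defined on all of $T$; output the copy $\varphi_r(T)$.

**Step 4: everything is covered exactly once.** When a fragment enters the queue, finitely many fragments are ahead of it. New ones are only appended behind, and each step removes the first one. So every fragment that enters the queue is eventually processed. Every edge of $G^*$ lies in exactly one $\Phi_p$. Every edge of a touched $R_j$ lies either in the branch used at once in an output copy, or in the single new fragment created from $R_j$. Hence, between processings, the queued fragments, the not yet queued $\Phi_p$, the untouched $R_j$ and the output copies are pairwise edge-disjoint and together cover $E(G)$. In the end every edge of $G^*$ and every edge of an $R_j$ that is ever touched lies in exactly one output copy. The output copies together with the never-touched copies $R_j$ form a $T$-decomposition of $G$. $\square$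

The surplus in the edge-connectivity has two uses: $m$ is subtracted once in Lemma 13, and $k\ge m$ gives the minimum degree $2m$ for Lemma 12.

## 8. Splitting an uncountable graph into countable pieces

Sections 4, 6 and 7 enumerate vertices, triples and fragments, so they need countability. For uncountable $G$ we partition $E(G)$ into countably infinite $K$-edge-connected subgraphs and decompose each of them. One cannot just remove a well-connected subgraph: from the $2$-edge-connected graph $K_{2,3}$, consisting of three paths of length $2$ between $x$ and $y$, remove the edges of a $4$-cycle through $x$ and $y$. A path of length $2$ remains, which is not $2$-edge-connected. The lesson is that for each pair $x,y$ in the removed part we should either use up *all* connections between $x$ and $y$, or leave at least $K$ of them.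

We identify a cardinal with the least ordinal of that cardinality, and use $|X\times X|=|X|$ for infinite $X$.

**Lemma 15.** The edge set of every $K$-edge-connected graph $G$ can be partitioned into edge sets of countable $K$-edge-connected subgraphs.

*Proof.* We use induction on $\kappa=|V(G)|$. If $\kappa\le\aleph_0$, take $G$ itself. Let $\kappa>\aleph_0$ and assume the lemma for graphs with fewer than $\kappa$ vertices. Identify $V(G)$ with the ordinal $\kappa$.

**Step 1: maximal path families.** For each unordered pair $x\ne y$ of vertices, Lemma 3 gives $K$ edge-disjoint $x$–$y$ paths, and Zorn's lemma extends them to an inclusion-maximal family $\mathcal P(x,y)$ of edge-disjoint $x$–$y$ paths. Let $\lambda(x,y)=|\mathcal P(x,y)|$. Since $|E(G)|\le\kappa$, we have $K\le\lambda(x,y)\le\kappa$. Enumerate $\mathcal P(x,y)=\{P_i(x,y):i<\lambda(x,y)\}$. The indices $i$ are ordinals below $\kappa$, so they are also vertices.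

**Step 2: closed sets.** We want sets of vertices that contain the paths whose indices they contain. Call $W\subseteq\kappa$ *closed* if $V(P_i(x,y))\subseteq W$ for all distinct $x,y\in W$ and all $i\in W\cap\lambda(x,y)$. For example, if $W\supseteq\omega$ is closed and $x,y\in W$ with $\lambda(x,y)$ finite, then $W$ contains all paths of $\mathcal P(x,y)$. Unions of chains of closed sets are closed, since the condition involves only three elements of $W$ at a time. Every $X\subseteq\kappa$ lies in a least closed set $\mathrm{cl}(X)=\bigcup_{n<\omega}X_n$, where $X_0=X$ and $X_{n+1}$ is $X_n$ together with all $V(P_i(x,y))$ for distinct $x,y\in X_n$ and $i\in X_n\cap\lambda(x,y)$. These vertex sets are finite and indexed by triples from $X_n$, so $|X_{n+1}|\le|X_n|+\aleph_0$, and hence $|\mathrm{cl}(X)|\le|X|+\aleph_0$.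

**Step 3: a continuous chain.** Define
$$W_0=\mathrm{cl}(\omega),\qquad W_{\alpha+1}=\mathrm{cl}(W_\alpha\cup\{\alpha\}\cup U_\alpha),\qquad W_\delta=\bigcup_{\alpha<\delta}W_\alpha\ \text{ for limit }\delta,$$
for ordinals below $\kappa$. Here $U_\alpha$ is the union of the vertex sets of the following paths: for each pair $x\ne y$ in $W_\alpha$ with $\lambda(x,y)>|W_\alpha|$, choose $K$ paths of $\mathcal P(x,y)$ containing no edge of $G[W_\alpha]$. Such paths exist: $W_\alpha$ is infinite, so $|E(G[W_\alpha])|\le|W_\alpha|<\lambda(x,y)$; each edge lies in at most one path of the family, and $\lambda(x,y)$ is infinite.

By induction on $\alpha<\kappa$, all $W_\alpha$ are closed, $\omega\cup\alpha\subseteq W_\alpha$, and $|W_\alpha|=|\alpha|+\aleph_0<\kappa$. For the size at successors, note that $U_\alpha$ is a union of at most $|W_\alpha|$ finite sets; at limits, a union of $|\delta|$ sets of size at most $|\delta|+\aleph_0$ has size at most $|\delta|+\aleph_0$. The lower bound on the size comes from $\omega\cup\alpha\subseteq W_\alpha$. In particular every ordinal $i<|W_\alpha|$ lies in $\omega\cup\alpha\subseteq W_\alpha$. Put $Q_\alpha:=G[W_{\alpha+1}]-E(G[W_\alpha])$. For distinct $x,y\in W_\alpha$ we obtain three facts.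

* (a) If $\lambda(x,y)\le|W_\alpha|$, then all indices $i<\lambda(x,y)$ are in $W_\alpha$, so all paths of $\mathcal P(x,y)$ lie in $G[W_\alpha]$. By maximality of the family, $G-E(G[W_\alpha])$ contains no $x$–$y$ path.
* (b) If $\lambda(x,y)>|W_\alpha|$, then the $K$ paths chosen for $U_\alpha$ lie in $Q_\alpha$. So $Q_\alpha$ contains $K$ edge-disjoint $x$–$y$ paths.
* (c) The paths $P_0(x,y),\dots,P_{K-1}(x,y)$ lie in $G[W_\alpha]$, as $\omega\subseteq W_\alpha$. So $G[W_\alpha]$ is $K$-edge-connected by Lemma 3.

**Step 4: the pieces partition $E(G)$.** We have $\bigcup_{\alpha<\kappa}W_\alpha=\kappa$. For an edge, consider the first $W_\beta$ containing both ends. By continuity of the chain, $\beta$ is not a limit. If $\beta=0$, the edge is in $G[W_0]$. If $\beta=\alpha+1$, it is in $Q_\alpha$. Conversely, an edge of $Q_\alpha$ has both ends in $W_{\alpha+1}$ and not both in $W_\alpha$, so its $\beta$ is $\alpha+1$. Thus $E(G)$ is the disjoint union of $E(G[W_0])$ and the sets $E(Q_\alpha)$, $\alpha<\kappa$. The graph $G[W_0]$ is countable and, by (c), $K$-edge-connected.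

**Step 5: components of $Q_\alpha$ are $K$-edge-connected.** Let $D$ be a component of $Q_\alpha$ with at least one edge, and let $V(D)=A\cup B$ be a partition into nonempty sets. We count the edges of $D$ between $A$ and $B$.

Suppose there are $x\in A\cap W_\alpha$ and $y\in B\cap W_\alpha$. They are joined by a path in $D\subseteq G-E(G[W_\alpha])$, so (a) excludes $\lambda(x,y)\le|W_\alpha|$. By (b) there are $K$ edge-disjoint $x$–$y$ paths in $Q_\alpha$. They lie in the component $D$, and each has a crossing edge.

Otherwise one of $A,B$ is disjoint from $W_\alpha$, say $A\cap W_\alpha=\emptyset$. An edge of $G[W_{\alpha+1}]$ with exactly one end in $A$ is not in $G[W_\alpha]$, so it is in $Q_\alpha$, and hence in the component $D$. So the number of crossing edges of $D$ is $|\delta_{G[W_{\alpha+1}]}(A)|$, which is at least $K$ by (c) for $\alpha+1$.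

So $D$ is $K$-edge-connected, and it has fewer than $\kappa$ vertices. By the induction hypothesis $E(D)$ can be partitioned as desired. Doing this for all components with edges of all $Q_\alpha$, and adding $G[W_0]$, proves the lemma. $\square$

Some of the pieces may be finite, and a finite piece may have the wrong size modulo $m$. So we merge finite pieces into infinite ones.

**Lemma 16.** If $G$ is infinite and $K$-edge-connected, then $E(G)$ can be partitioned into edge sets of countably infinite $K$-edge-connected subgraphs.

*Proof.* Let $\mathcal D$ be the family from Lemma 15 and $\mathcal D_f$ the set of its finite members. Let $\Gamma$ be the graph on $\mathcal D_f$ in which two members are adjacent if they share a vertex.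

**Step 1: infinite clusters of finite pieces.** By Zorn's lemma let $\mathfrak M$ be a maximal family of pairwise disjoint countably infinite subsets of $\mathcal D_f$ inducing connected subgraphs of $\Gamma$. Let $\mathcal L=\mathcal D_f\setminus\bigcup\mathfrak M$. An infinite connected graph contains a countably infinite connected subgraph (take countably infinitely many vertices and paths joining them to one of them). So by maximality all components of $\Gamma[\mathcal L]$ are finite.

Call the infinite members of $\mathcal D$ and the graphs $\bigcup M$, $M\in\mathfrak M$, *big pieces*. A graph $\bigcup M$ is a countable union of finite graphs, it is connected, and it has infinitely many edges because its members are edge-disjoint and each has an edge. So it has infinitely many vertices. All big pieces are countably infinite, and by Lemma 4 they are $K$-edge-connected.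

**Step 2: the finite leftovers.** Let $\mathcal C$ be a component of $\Gamma[\mathcal L]$ and $U_{\mathcal C}=\bigcup\mathcal C$, a finite graph that is $K$-edge-connected by Lemma 4. As $G$ is infinite and connected, some edge $e$ of $G$ has exactly one end in $V(U_{\mathcal C})$. Let $D\in\mathcal D$ be the member containing $e$. It shares a vertex with $U_{\mathcal C}$, hence with a member of $\mathcal C$. If $D$ were in $\mathcal L$, it would be in $\mathcal C$, and both ends of $e$ would lie in $U_{\mathcal C}$, a contradiction. So $D\notin\mathcal L$, and $D$ is contained in a big piece, which shares a vertex with $U_{\mathcal C}$. Assign $\mathcal C$ to one such big piece.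

**Step 3: absorb.** Each vertex lies in $U_{\mathcal C}$ for at most one $\mathcal C$, because members of $\mathcal L$ sharing a vertex are adjacent in $\Gamma$. A big piece has countably many vertices, and each $\mathcal C$ assigned to it accounts for at least one of them. So countably many $\mathcal C$ are assigned to it. Add to each big piece all $U_{\mathcal C}$ assigned to it. The results are countably infinite and connected, and by Lemma 4 they are $K$-edge-connected. Their edge sets partition $E(G)$. $\square$

**Proof of Theorem 7.** The locally finite part was proved in Section 4. Let $G$ be infinite and $(k+m)$-edge-connected. By Lemma 16 with $K=k+m$, partition $E(G)$ into edge sets of countably infinite $(k+m)$-edge-connected subgraphs. By Proposition 14 each of them has a $T$-decomposition. Together these form a $T$-decomposition of $G$. $\square$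

## 9. Exactly the forests

**Proof of Theorem 8, forests suffice.** Let $H$ be a forest with at least one edge. Isolated vertices of $H$ can be ignored: given a decomposition for $H$ without its isolated vertices, add to each copy the required number of vertices of the infinite graph $G$ outside that copy; the edge sets do not change. So let $H$ have no isolated vertices, and let $X_1,\dots,X_c$ be its components and $m$ its number of edges. The case $c=1$ is Theorem 7. Let $c\ge2$. Each component has an edge, so $c\le m$ and
$$|V(H)|=m+c\le2m,\qquad |V(X_i)|=|E(X_i)|+1\le m.$$
Let $T$ be the tree with $m$ edges obtained by identifying one vertex from each $X_i$. (If $H$ consists of two disjoint edges, $T$ is the path with two edges.) Put $k'=\max\{k(T),m\}+m$ and $K=\max\{k'+m,4m\}$. We show that every $K$-edge-connected infinite graph $G$ has an $H$-decomposition. By Lemma 16 we may assume that $G$ is countably infinite.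

**Step 1: placing a copy of $H$.** For every $Z\subseteq V(G)$ with $|Z|\le m$ and every finite $P\subseteq E(G)$ there is a copy of $H$ in $G$ avoiding $Z$ and $P$. Define the sets $A_j$ from $P$ as in Section 6 and embed $X_1,\dots,X_c$ one after another. For $X_i$ let $Z_i$ be $Z$ together with the vertices used for $X_1,\dots,X_{i-1}$; then $|Z_i|\le3m$. Choose a vertex $v_i\notin A_m\cup Z_i$, which exists because $G$ is infinite. It is in $I$ or in $F\setminus A_m$. All degrees are at least $K\ge4m\ge|Z_i|+m$, so Lemma 12 gives an embedding of $X_i$ with a chosen root at $v_i$ that avoids $Z_i$ and $P$. Together these embeddings form an embedding of $H$.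

**Step 2: the reserve.** For each $Z$ with $|Z|\le m$ consider the request consisting of the embeddings of $H$ that avoid $Z$. By Step 1 it is robust, and there are countably many such $Z$. Since $k'\le K-m$, Lemma 13 gives pairwise edge-disjoint copies $R_1,R_2,\dots$ of $H$ such that for every $Z$ with $|Z|\le m$ infinitely many of them avoid $Z$, and such that $G^*=G-\bigcup_jE(R_j)$ is $k'$-edge-connected. Here the reserve is built for every $G$, whether or not it has vertices of infinite degree.

**Step 3: the fragments.** By Theorem 7, $G^*$ has a $T$-decomposition. Each copy of $T$ is an edge-disjoint union of copies of $X_1,\dots,X_c$. So $E(G^*)$ is partitioned into copies of these trees; list them as $\Phi_1,\Phi_2,\dots$, each with its index $i$.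

**Step 4: completion.** Run a first-in-first-out queue: at step $p$ append $\Phi_p$ (if it exists), then remove and process the first item. To process a copy $X$ of $X_i$, note $|V(X)|\le m$, and take an untouched $R_j$ avoiding $V(X)$; it exists because only finitely many have been touched. Output $X$ together with all components of $R_j$ except its $X_i$. This is a copy of $H$, since $X$ is vertex-disjoint from $R_j$. Touch $R_j$ and append its component $X_i$ to the queue. Every item that enters the queue has finitely many items ahead of it and is eventually processed. Every edge of $G^*$ lies in exactly one $\Phi_p$, and every edge of a touched $R_j$ is either output at once or lies in the one new item. So the output copies and the never-touched $R_j$ form an $H$-decomposition of $G$.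

**Proof of Theorem 8, forests are necessary.** Suppose $H$ contains a cycle of length $g$, and let $k\ge1$. We build a $k$-edge-connected infinite graph without cycles of length at most $g$. Let $G_0$ consist of two isolated vertices. Obtain $G_{n+1}$ from $G_n$ by adding, for each pair of distinct vertices of $G_n$, $k$ internally disjoint new paths of length $g+1$ between them. Let $G=\bigcup_nG_n$. It is simple, because $g+1\ge4$, and infinite. Any two vertices lie in a common $G_n$, so they are joined by $k$ edge-disjoint paths, and $G$ is $k$-edge-connected by Lemma 3. Given a cycle in $G$, take the least $n$ such that it lies in $G_{n+1}$. It contains an edge of a path added in forming $G_{n+1}$. The inner vertices of this path have degree $2$ in $G_{n+1}$, so the cycle contains the whole path and has length greater than $g$. Hence $G$ has no cycle of length $g$ and contains no copy of $H$. As $G$ has edges, it has no $H$-decomposition. So no $k$ works for $H$. $\square$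

## 10. A $(2m-2)$-edge-connected graph without a $K_{1,m}$-decomposition

In Section 3 the lattice $\mathbb Z^2$ was decomposed into copies of $K_{1,3}$ by leaving one third of the vertices without a star. These vertices form an independent set. The construction below forces the centerless vertices to be sparser than a decomposition needs.

**Proof of Proposition 9.** Let $m\ge3$ and $d=2m-2\ge4$, and let $L$ be the lattice graph $\mathbb Z^{m-1}$. It is $d$-regular and of dimension at least $2$, so by Section 1 it is $d$-edge-connected. Let $G$ be obtained from $L$ by replacing each vertex by a clique $K_d$, the $d$ incident lattice edges being attached to distinct vertices of the clique. Then $G$ is simple and infinite, and each vertex has $d-1$ neighbors in its clique and one outside, so $G$ is $d$-regular and in particular locally finite. For $m=3$, this is $\mathbb Z^2$ with every vertex replaced by a $K_4$.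

**Step 1: $G$ is $d$-edge-connected.** Let $\delta(A)$ be a cut. If it splits no clique, it corresponds to a cut of $L$ and has at least $d$ edges. If it splits a clique into parts of sizes $a$ and $d-a$ with $2\le a\le d-2$, it has at least $a(d-a)\ge2(d-2)\ge d$ edges. Otherwise some clique $Q$ is split into parts of sizes $1$ and $d-1$, and up to replacing $A$ by its complement, $Q\cap A=\{x\}$. This gives $d-1$ cut edges inside $Q$, and we need one more. Let $xx'$ be the edge leaving $Q$ at $x$, with $x'$ in the clique $Q'$. Suppose there is no further cut edge. Then $xx'$ is not a cut edge, so $x'\in A$, and no edge inside $Q'$ is a cut edge, so $Q'\subseteq A$. As $L$ is $d$-edge-connected with $d\ge2$, the graph $L$ minus the edge $QQ'$ is connected. So there is a path in $L$ from $Q'$ to $Q$ avoiding this edge. It lifts to a path in $G$ that starts in $Q'$ and ends on first reaching $Q$, at a vertex other than $x$ because it does not arrive through $x'x$. It uses neither $xx'$ nor an edge inside $Q$. It leads from $A$ to the complement of $A$, so it contains a further cut edge, a contradiction. So $|\delta(A)|\ge d$.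

**Step 2: counting stars.** Suppose $G$ has a $K_{1,m}$-decomposition. Orient each edge from the center of its star to the leaf. Every out-degree is a multiple of $m$ and at most $d<2m$, so it is $0$ or $m$. Two vertices of out-degree $0$ are not adjacent, since the edge between them would have to leave one of them. So each clique contains at most one vertex of out-degree $0$, and the total out-degree of its vertices is at least $(d-1)m=2m^2-3m$.

Take the cliques of a box of $n^{m-1}$ lattice points. The total out-degree of their vertices is at most the number of edges with an end in these cliques. In the degree sum $n^{m-1}d\cdot d$ of these vertices, edges with both ends in the cliques are counted twice and the $2(m-1)n^{m-2}$ edges leaving the box once. So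
$$n^{m-1}(2m^2-3m)\ \le\ \tfrac12\big(n^{m-1}d^2+2(m-1)n^{m-2}\big)=n^{m-1}(2m^2-4m+2)+(m-1)n^{m-2}.$$
Dividing by $n^{m-1}$ and letting $n\to\infty$ gives $2m^2-3m\le2m^2-4m+2$, that is, $m\le2$. This contradicts $m\ge3$, so $G$ has no $K_{1,m}$-decomposition. As $G$ is also $k$-edge-connected for every $k\le2m-2$, any valid value of $k_\infty(K_{1,m})$ is at least $2m-1$. $\square$
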